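\title{The Bousfield lattice is not distributive}

\begin{abstract}
We show that the lattice of Bousfield classes of $p$-local spectra is not distributive, and not even modular: it contains the pentagon $N_5$ and the lattice $M_{p+1}$ as sublattices. The examples are wedges of telescopes $T_\lambda$ indexed by infinite words $\lambda$ in the nonzero vectors of $\mathbb F_p^2$ and built from quotients of $MU$. A bilinear form on $\mathbb F_p^2$ decides when $T_\lambda\wedge T_\mu$ vanishes, and linear relations among vectors give, through K\"onig's lemma, inequalities among the Bousfield classes of the $T_\lambda$.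
\end{abstract}

\section{The question and the results}

Fix a prime $p$. We work in the $p$-local stable homotopy category: $S$ is the $p$-local sphere spectrum, $\wedge$ is the smash product over $S$, and $\vee$ is the wedge (coproduct). A spectrum $E$ defines a homology theory $E_*Z=\pi_*(E\wedge Z)$, and $Z$ is called \emph{$E$-acyclic} if $E\wedge Z=0$, that is, if this theory cannot tell $Z$ from a point. The \emph{Bousfield class} $\langle E\rangle$ is the collection of all $E$-acyclic spectra. Classes are ordered by reverse inclusion,
\[
\langle E\rangle\ge\langle F\rangle\quad\Longleftrightarrow\quad\text{for all $Z$, }\ E\wedge Z=0\text{ implies }F\wedge Z=0,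
\]
so that a theory is larger when it sees more. The least class is $0=\langle0\rangle$ and the greatest is $\langle S\rangle$.

Since $(\bigvee_iE_i)\wedge Z=\bigvee_i(E_i\wedge Z)$ vanishes exactly when every $E_i\wedge Z$ vanishes, $\langle\bigvee_iE_i\rangle$ is the least upper bound (join) $\bigvee_i\langle E_i\rangle$. By Ohkawa's theorem the Bousfield classes form a set $\mathbf B$. Hence every subset of $\mathbf B$ has a join, and also a greatest lower bound (meet), namely the join of all its lower bounds. Thus $\mathbf B$ is a complete lattice. We write $\curlywedge$ for the meet. The join is given by a construction on spectra; the meet is given only by its universal property. The following question comes from Hovey and Palmieri \cite{HP}.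

\medskip
\noindent\textbf{Question.} Is $\mathbf B$ distributive? That is, does
\begin{equation}\label{eq:dist}
\langle X\rangle\vee\bigl(\langle Y\rangle\curlywedge\langle Z\rangle\bigr)=\bigl(\langle X\rangle\vee\langle Y\rangle\bigr)\curlywedge\bigl(\langle X\rangle\vee\langle Z\rangle\bigr)
\end{equation}
hold for all spectra $X,Y,Z$?
\medskip

A lattice is \emph{modular} if the distributive law \eqref{eq:dist} holds at least when the first element lies below the third. The answer to the question is no, even for this weaker law.

\begin{theorem}\label{thm:A}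
There are explicit spectra $X,Y,Z$ with $\langle X\rangle\le\langle Z\rangle$ and
\[
\langle X\rangle\vee(\langle Y\rangle\curlywedge\langle Z\rangle)\ \neq\ (\langle X\rangle\vee\langle Y\rangle)\curlywedge\langle Z\rangle=(\langle X\rangle\vee\langle Y\rangle)\curlywedge(\langle X\rangle\vee\langle Z\rangle).
\]
So $\mathbf B$ is not modular, and in particular not distributive.
\end{theorem}

The \emph{pentagon} $N_5$ is the lattice with a bottom, a top, two elements $a<b$, and a fifth element that joins with $a$ and with $b$ to the top and meets them in the bottom. For $n\ge3$, $M_n$ is the lattice with a bottom, a top, and $n$ further elements that pairwise join to the top and meet in the bottom; $M_3$ is the \emph{diamond}.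

\begin{theorem}\label{thm:B}
The lattice $\mathbf B$ contains the pentagon $N_5$ as a sublattice. It also contains a sublattice isomorphic to $M_{p+1}$, and hence the diamond $M_3$.
\end{theorem}

The subspaces of the plane $\mathbb F_p^2$ form the lattice $M_{p+1}$, and the proofs transport the linear algebra of this plane into $\mathbf B$. Section~\ref{sec:ann} explains how a meet in $\mathbf B$ can be bounded from above and why the plane is the right model. Section~\ref{sec:tel} isolates the homotopy-theoretic input as Proposition~\ref{prop:input} and derives from it two rules for a family of telescopes. These two rules prove both theorems in Sections \ref{sec:pent} and~\ref{sec:diamond}. Proposition~\ref{prop:input} is proved in Section~\ref{sec:MU}, which can be read independently.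

\section{Meets, smash products and annihilators}\label{sec:ann}

If $\langle E\rangle\le\langle E'\rangle$ and $E'\wedge F\wedge Z=0$, then $F\wedge Z$ is $E'$-acyclic, hence $E$-acyclic; so $\langle E\wedge F\rangle\le\langle E'\wedge F\rangle$. Therefore $\langle E\rangle\wedge\langle F\rangle=\langle E\wedge F\rangle$ is a well-defined, commutative, order-preserving product on $\mathbf B$. It distributes over arbitrary joins, because the smash product distributes over wedges. It vanishes exactly when $E\wedge F=0$, because $\langle G\rangle=0$ means that $S$ is $G$-acyclic. Its unit is the top class $\langle S\rangle$, so $e\wedge e'\le e\curlywedge e'$ for all classes $e,e'$.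

If this last inequality were always an equality, $\mathbf B$ would be distributive, and this is a reason to expect a positive answer. The next statement measures how far the law can fail.

\begin{proposition}\label{prop:square}
Let $e_1,e_2,e_3\in\mathbf B$, and put $a=e_1\vee(e_2\curlywedge e_3)$ and $b=(e_1\vee e_2)\curlywedge(e_1\vee e_3)$. Then $b\wedge b\le a\le b$.
\end{proposition}

\begin{proof}
Both $e_1$ and $e_2\curlywedge e_3$ lie below $e_1\vee e_2$ and below $e_1\vee e_3$, so $a\le b$. Next, $b\wedge b\le(e_1\vee e_2)\wedge(e_1\vee e_3)$, which is the join of $e_1\wedge e_1$, $e_1\wedge e_3$, $e_2\wedge e_1$ and $e_2\wedge e_3$. The first three lie below $e_1$, and the last lies below $e_2\curlywedge e_3$.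
\end{proof}

A ring spectrum $E$ is a retract of $E\wedge E$, so $\langle E\wedge E\rangle=\langle E\rangle$, and \eqref{eq:dist} holds whenever its right side is the class of a ring spectrum. A counterexample needs a class $b$ with $b\wedge b<b$. Ours are built from nonzero spectra $T$ with $T\wedge T=0$.

To refute \eqref{eq:dist} we must show that its left side is small, although it contains a meet for which we have no formula. The only handle is the definition of the order: whatever kills a class kills everything below it. We say that $q$ \emph{kills} $e$ if $q\wedge e=0$.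

\begin{example}\label{ex:Q}
Let $S/p$ be the cofiber of $p\colon S\to S$. A spectrum $Z$ is $S/p$-acyclic if and only if $p$ acts invertibly on $\pi_*Z$, and $H\mathbb Q$-acyclic if and only if $\pi_*Z\otimes\mathbb Q=0$. If both hold, then $Z=0$; so $\langle H\mathbb Q\rangle\vee\langle S/p\rangle=\langle S\rangle$. Also $H\mathbb Q\wedge S/p=0$, since $p$ acts invertibly on $\pi_*H\mathbb Q$. The meet $m=\langle H\mathbb Q\rangle\curlywedge\langle S/p\rangle$ lies below $\langle H\mathbb Q\rangle$, so $S/p$ kills it; it lies below $\langle S/p\rangle$, so $H\mathbb Q$ kills it. Hence the join $\langle S\rangle$ kills $m$, and $m=0$.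
\end{example}

This method of bounding a meet loses nothing. For $e\in\mathbf B$ let the \emph{annihilator} $e^\perp$ be the join of all classes that kill $e$.

\begin{lemma}\label{lem:perp}
Let $q,e,e'\in\mathbf B$.
\begin{enumerate}
\item[(i)] $q\wedge e=0$ if and only if $q\le e^\perp$.
\item[(ii)] The map $e\mapsto e^\perp$ is an order-reversing involution of $\mathbf B$, and $(e\curlywedge e')^\perp=e^\perp\vee e'^\perp$.
\end{enumerate}
Thus $q$ kills $e\curlywedge e'$ if and only if $q\le q_1\vee q_2$ for some $q_1$ that kills $e$ and some $q_2$ that kills $e'$.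
\end{lemma}

\begin{proof}
(i) If $q\wedge e=0$, then $q\le e^\perp$ by definition. Since the product distributes over joins, $e^\perp\wedge e=0$; so $q\le e^\perp$ gives $q\wedge e\le e^\perp\wedge e=0$.

(ii) By the definition of the order, $e\le e'$ means that every class that kills $e'$ kills $e$, and by (i) this means $e'^\perp\le e^\perp$. So $\perp$ is order-reversing and injective. From $e\wedge e^\perp=0$ we get $e\le e^{\perp\perp}$. Applying this to $e^\perp$ gives $e^\perp\le e^{\perp\perp\perp}$, and applying $\perp$ to it gives the reverse inequality. So $e^{\perp\perp\perp}=e^\perp$, and injectivity gives $e^{\perp\perp}=e$. An order-reversing involution exchanges joins and meets. The last sentence follows from (i) and (ii).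
\end{proof}

Lemma~\ref{lem:perp} suggests a different guess. The subspaces of a finite-dimensional vector space with a nondegenerate symmetric bilinear form carry an involution with the same properties, and they stop being distributive in dimension two. Here is that case, argued only with tools that are available in $\mathbf B$.

\begin{example}[The model]\label{ex:model}
Let $A=\mathbb F_p[x,y]/(x^2,y^2)$, and let $V\subset A$ be the plane spanned by $x$ and $y$. Multiplication in $A$ defines a symmetric bilinear form $\phi$ on $V$ by $fg=\phi(f,g)\,xy$; explicitly,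
\[
\phi(\alpha x+\beta y,\ \alpha'x+\beta'y)=\alpha\beta'+\beta\alpha'.
\]
So ``$f$ kills $g$'' means $\phi(f,g)=0$. The form is nondegenerate: $\phi(\alpha x+\beta y,y)=\alpha$ and $\phi(\alpha x+\beta y,x)=\beta$. Hence $\ell\mapsto\ell^\perp$ is a bijection on the $p+1$ lines of $V$. Put $c=x+y$ and $d=x-y$ (for $p=2$ these coincide, which does no harm). Then
\begin{equation}\label{eq:phi}
\phi(x,x)=\phi(y,y)=\phi(d,c)=0,\qquad \phi(x,y)=\phi(x,c)=\phi(y,c)=1 .
\end{equation}
Write $[f]$ for the line through $f$. The relation $c=x+y$ puts $[c]$ below $[x]\vee[y]$, so $[c]$ lies below $([x]\vee[y])\curlywedge([x]\vee[c])$. On the other side, $[y]\curlywedge[c]$ is killed by $y$, which kills $[y]$, and by $d$, which kills $[c]$; so it is killed by $x=d+y$. Also $x$ kills $[x]$. So $x$ kills $[x]\vee([y]\curlywedge[c])$, but it does not kill $c$, and the distributive law fails.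
\end{example}

The argument uses three things: linear relations give inequalities, orthogonal vectors kill each other, and nonorthogonal vectors do not.

\section{Telescopes indexed by words}\label{sec:tel}

We keep $V$, $\phi$, $c$, $d$ from Example~\ref{ex:model}. A Bousfield class is attached to a spectrum, not to a homotopy element, so we must turn a vector $f\in V$ into a spectrum. A telescope does this: it vanishes when every homotopy class is eventually killed by the maps of the system. Iterating multiplication by $f$ on one object modeled on $A$ gives zero, since $f^3=0$ in $A$. We therefore smash with a new spectrum at every stage, and we need a sequence of copies of $V$ that do not interfere with each other.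

\begin{proposition}\label{prop:input}
There are spectra $Q_1,Q_2,\dots$ and additive maps $\theta_i\colon V\to\pi_0Q_i$ with the following properties.
\begin{enumerate}
\item[(O)] If $\phi(f,g)=0$, then $\theta_i(f)\wedge\theta_i(g)=0$ in $\pi_0(Q_i\wedge Q_i)$.
\item[(N)] If $f_1,g_1,\dots,f_N,g_N\in V$ and $\phi(f_i,g_i)\ne0$ for all $i\le N$, then
\[
\theta_1(f_1)\wedge\theta_1(g_1)\wedge\cdots\wedge\theta_N(f_N)\wedge\theta_N(g_N)\ne0\quad\text{in }\ \pi_0(Q_1\wedge Q_1\wedge\cdots\wedge Q_N\wedge Q_N).
\]
\end{enumerate}
\end{proposition}

The proof is in Section~\ref{sec:MU}. Until then nothing else about the $Q_i$ is used.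

A \emph{letter} is a nonzero element of $V$, and a \emph{word} is a sequence $\lambda=(\lambda_1,\lambda_2,\dots)$ of letters. A letter in position $n$ of a word or finite word is read as the map $\theta_n(\lambda_n)\colon S\to Q_n$, and we drop $\theta_n$ from the notation. Put $P_0=S$ and $P_n=Q_1\wedge\cdots\wedge Q_n$, and let $T_\lambda$ be the homotopy colimit of
\[
P_0\xrightarrow{\ \lambda_1\ }P_1\xrightarrow{\ \mathrm{id}\wedge\lambda_2\ }P_2\xrightarrow{\ \mathrm{id}\wedge\lambda_3\ }\cdots,
\]
that is, the cofiber of $1-\mathrm{shift}$ on $\bigvee_nP_n$. The spectra $P_n$ do not depend on $\lambda$; only the maps do. For a letter $f$ we write $T_f$ for the telescope of the constant word $fff\cdots$. Smashing with a spectrum $W$ preserves wedges and cofibers, and $\pi_*$ takes wedges to direct sums, so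
\begin{equation}\label{eq:colim}
\pi_*(W\wedge T_\lambda)\cong\operatorname{colim}_n\pi_*(W\wedge P_n),
\end{equation}
naturally in $W$. The image of $w\in\pi_*(W\wedge P_m)$ at stage $n\ge m$ is $w\wedge\lambda_{m+1}\wedge\cdots\wedge\lambda_n$. Two consequences are used throughout.
\begin{enumerate}
\item[(T1)] $W\wedge T_\lambda\neq0$ if and only if there are $m\ge0$ and $w\in\pi_*(W\wedge P_m)$ with $w\wedge\lambda_{m+1}\wedge\cdots\wedge\lambda_n\ne0$ for all $n\ge m$.
\item[(T2)] If $\lambda_n=\mu_n$ for all $n>N$, then $\langle T_\lambda\rangle=\langle T_\mu\rangle$, because the colimit in \eqref{eq:colim} may be taken over $n\ge N$, where the two systems coincide.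
\end{enumerate}

\begin{lemma}[Orthogonality]\label{lem:orth}
$T_\lambda\wedge T_\mu=0$ if and only if $\phi(\lambda_n,\mu_n)=0$ for infinitely many $n$.
\end{lemma}

\begin{proof}
Applying \eqref{eq:colim} in each factor and using that the diagonal is cofinal in $\mathbb N\times\mathbb N$, we get
\[
\pi_*(T_\lambda\wedge T_\mu)\cong\operatorname{colim}_n\operatorname{colim}_m\pi_*(P_m\wedge P_n)\cong\operatorname{colim}_n\pi_*(P_n\wedge P_n).
\]
After a permutation of smash factors, the $n$th map of the last system is induced by
\[
\mathrm{id}\wedge(\lambda_n\wedge\mu_n)\colon P_{n-1}\wedge P_{n-1}\to P_{n-1}\wedge P_{n-1}\wedge(Q_n\wedge Q_n).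
\]
If $\phi(\lambda_n,\mu_n)=0$ for infinitely many $n$, then infinitely many of these maps are null by (O), and the colimit is zero.

Suppose instead that $\phi(\lambda_n,\mu_n)\ne0$ for $n>N$. Since $\phi$ is nondegenerate, we can change the first $N$ letters of $\mu$ so that $\phi(\lambda_n,\mu_n)\neq0$ for all $n$; by (T2) this does not affect whether $T_\lambda\wedge T_\mu$ vanishes. The image of $1\in\pi_0(P_0\wedge P_0)$ at stage $n$ is, up to a permutation of factors, $\lambda_1\wedge\mu_1\wedge\cdots\wedge\lambda_n\wedge\mu_n$, which is nonzero by (N). So the colimit is nonzero.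
\end{proof}

For instance $T_x\wedge T_x=0$, while $T_x\wedge T_y\neq0$ and so $T_x\ne0$: these are spectra of the kind that Proposition~\ref{prop:square} asks for. Two of the three ingredients of Example~\ref{ex:model} are now in place. The third fails in its naive form.

\begin{example}\label{ex:alt}
Although $c=x+y$, we have $\langle T_c\rangle\not\le\langle T_x\rangle\vee\langle T_y\rangle$. Let $\mu=xyxy\cdots$. By \eqref{eq:phi} and Lemma~\ref{lem:orth}, $T_\mu$ kills $T_x$ and $T_y$ but not $T_c$. The reason shows already in two positions: in $\pi_0(Q_1\wedge Q_2)$,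
\[
c\wedge c=x\wedge x+x\wedge y+y\wedge x+y\wedge y .
\]
The relation is applied in each position separately and produces all words in $x$ and $y$, not only the constant ones.
\end{example}

The correct statement allows mixed words. It also gives a freedom: in each position we may choose how to decompose the letter, and the choice may depend on the earlier letters.

\begin{definition}
A \emph{splitting tree} for a word $\lambda$ is a set $\mathcal T$ of finite words that contains the empty word, is closed under taking prefixes, and has the following property: for every $\tau\in\mathcal T$, of length $r$ say, the letters $f$ with $\tau f\in\mathcal T$ add up to $\lambda_{r+1}$ in $V$. A \emph{branch} of $\mathcal T$ is a word all of whose finite prefixes lie in $\mathcal T$.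
\end{definition}

Every node has finitely many children because $V$ is finite, and at least one because $\lambda_{r+1}\neq0$. We use K\"onig's lemma: a rooted tree in which every node has finitely many children and which has nodes at every level contains an infinite path from the root.

\begin{lemma}[Splitting]\label{lem:split}
If $\mathcal T$ is a splitting tree for $\lambda$, then $\langle T_\lambda\rangle\le\bigvee_\mu\langle T_\mu\rangle$, where $\mu$ runs over the branches of $\mathcal T$.
\end{lemma}

\begin{proof}
Let $W\wedge T_\lambda\ne0$. We must find a branch $\mu$ with $W\wedge T_\mu\ne0$. Take $m$ and $w\in\pi_*(W\wedge P_m)$ as in (T1), and fix a node $\sigma\in\mathcal T$ of length $m$. For $n\ge m$ let $\mathcal T_n$ be the set of nodes of length $n$ that have $\sigma$ as a prefix, and for $\tau\in\mathcal T_n$ put $w_\tau=w\wedge\tau_{m+1}\wedge\cdots\wedge\tau_n\in\pi_*(W\wedge P_n)$. We claim that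
\[
w\wedge\lambda_{m+1}\wedge\cdots\wedge\lambda_n=\sum_{\tau\in\mathcal T_n}w_\tau .
\]
For $n=m$ both sides equal $w$. For the inductive step, group $\mathcal T_{n+1}$ by parents. Since $\theta_{n+1}$ is additive and $\wedge$ is biadditive on homotopy groups,
\[
\sum_{\tau\in\mathcal T_n}\ \sum_{f:\ \tau f\in\mathcal T}w_\tau\wedge f=\sum_{\tau\in\mathcal T_n}w_\tau\wedge\lambda_{n+1}=w\wedge\lambda_{m+1}\wedge\cdots\wedge\lambda_{n+1}.
\]
The left side of the claim is nonzero for every $n$, so each $\mathcal T_n$ contains a node with $w_\tau\ne0$. If $w_{\tau f}=w_\tau\wedge f$ is nonzero, so is $w_\tau$; hence these nodes form a tree with root $\sigma$. K\"onig's lemma gives a branch $\mu$ of $\mathcal T$ through $\sigma$ with $w\wedge\mu_{m+1}\wedge\cdots\wedge\mu_n\ne0$ for all $n\ge m$. The class $w$ also lives at stage $m$ of the system for $\mu$, because $P_m$ does not depend on the word, and (T1) gives $W\wedge T_\mu\ne0$.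
\end{proof}

\section{The modular law fails}\label{sec:pent}

We imitate Example~\ref{ex:model}: the class $\langle T_c\rangle$ will lie below the right side of the law, and the test spectrum $T_x$ will kill the left side but not $T_c$. Take $X=T_x$. The smallest choice of $Z$ above both $X$ and $T_c$ is $T_x\vee T_c$. The spectrum $Y$ must satisfy $\langle T_c\rangle\le\langle T_x\rangle\vee\langle Y\rangle$. Splitting $c=x+y$ everywhere produces all words in $x$ and $y$, and $T_x$ accounts for those that are eventually $x$; so $Y$ collects the rest. Thus we set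
\[
X=T_x,\qquad Y=\bigvee_{\mu\in\mathcal L_Y}T_\mu,\qquad Z=T_x\vee T_c,
\]
where $\mathcal L_Y$ is the set of words in $\{x,y\}$ in which $y$ occurs infinitely often.

The test spectrum $T_x$ kills neither $Y$ nor $Z$, since $T_x\wedge T_y$ and $T_x\wedge T_c$ are nonzero. By Lemma~\ref{lem:perp} it kills their meet if it lies below the join of a killer of $Y$ and a killer of $Z$. By Lemma~\ref{lem:orth}, $T_y$ kills $Y$, and $T_\mu$ kills $Z$ if $\mu$ contains infinitely many letters $x$ and infinitely many letters $d$. So let
\[
G=\bigvee_{\mu\in\mathcal L_G}T_\mu ,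
\]
where $\mathcal L_G$ is the set of words in $\{x,y,d\}$ in which both $x$ and $d$ occur infinitely often. The letters $x,y,d$ are distinct for every $p$. We must split the constant word $x$ so that every branch is either eventually $y$ or in $\mathcal L_G$. Splitting $x=d+y$ in every position produces no letter $x$ at all, and never splitting produces no letter $d$. The remedy is a tree with a memory of one step: after each $d$, keep one $x$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[level distance=9mm, level 1/.style={sibling distance=38mm}, level 2/.style={sibling distance=21mm}, level 3/.style={sibling distance=12mm}]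
\node {$\emptyset$}
  child {node {$d$} child {node {$dx$} child {node {$dxd$}} child {node {$dxy$}}}}
  child {node {$y$} child {node {$yd$} child {node {$ydx$}}} child {node {$yy$} child {node {$yyd$}} child {node {$yyy$}}}};
\end{tikzpicture}
\caption{The first three levels of a splitting tree for the constant word $xxx\cdots$, based on the relation $x=d+y$. A node ending in $d$ has the single child obtained by appending $x$; every other node has the two children obtained by appending $d$ and $y$. The nodes of each level add up to the corresponding prefix of $xxx\cdots$: at the third level, $(dxd+dxy)+ydx+(yyd+yyy)=dxx+ydx+yyx=dxx+yxx=xxx$.}\label{fig:tree}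
\end{figure}

\begin{lemma}\label{lem:two}
\begin{enumerate}
\item[(i)] $\langle T_c\rangle\le\langle T_x\rangle\vee\langle Y\rangle$.
\item[(ii)] $\langle T_x\rangle\le\langle T_y\rangle\vee\langle G\rangle$.
\item[(iii)] $T_x\wedge T_x=0$, $\ T_y\wedge Y=0$, $\ G\wedge Z=0$, and $T_x\wedge T_c\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The set of all finite words in $\{x,y\}$ is a splitting tree for the constant word $c$. A branch $\mu$ either lies in $\mathcal L_Y$, so that $T_\mu$ is a wedge summand of $Y$, or is eventually $x$, so that $\langle T_\mu\rangle=\langle T_x\rangle$ by (T2). Apply Lemma~\ref{lem:split}.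

(ii) Let $\mathcal T$ be the tree of Figure~\ref{fig:tree}: a node whose last letter is $d$ has the single child $\tau x$, and every other node, including the empty word, has the children $\tau d$ and $\tau y$. Since $d+y=x$, this is a splitting tree for the constant word $x$. In a branch $\mu$, every $d$ is followed by $x$, and $x$ occurs only right after a $d$. If $d$ occurs infinitely often, then so does $x$, and $\mu\in\mathcal L_G$. Otherwise both $d$ and $x$ occur finitely often, $\mu$ is eventually $y$, and $\langle T_\mu\rangle=\langle T_y\rangle$ by (T2). Apply Lemma~\ref{lem:split}.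

(iii) The smash product distributes over wedges, so we apply Lemma~\ref{lem:orth} and \eqref{eq:phi} to the summands. We have $T_x\wedge T_x=0$ as $\phi(x,x)=0$, and $T_x\wedge T_c\neq0$ as $\phi(x,c)=1$. For $\mu\in\mathcal L_Y$, the infinitely many letters $y$ give $T_y\wedge T_\mu=0$. For $\mu\in\mathcal L_G$, the letters $x$ give $T_\mu\wedge T_x=0$ and the letters $d$ give $T_\mu\wedge T_c=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Since $X$ is a wedge summand of $Z$, we have $\langle X\rangle\le\langle Z\rangle$ and $\langle X\rangle\vee\langle Z\rangle=\langle Z\rangle$, which gives the equality in the statement. Put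
\[
a=\langle X\rangle\vee(\langle Y\rangle\curlywedge\langle Z\rangle),\qquad b=(\langle X\rangle\vee\langle Y\rangle)\curlywedge\langle Z\rangle .
\]
By Lemma~\ref{lem:two}(i) and the definition of $Z$, $\langle T_c\rangle\le b$. By Lemma~\ref{lem:two}, $\langle T_x\rangle$ lies below $\langle T_y\rangle\vee\langle G\rangle$, where $T_y$ kills $Y$ and $G$ kills $Z$. So $T_x$ kills $\langle Y\rangle\curlywedge\langle Z\rangle$ by Lemma~\ref{lem:perp}. It also kills $X=T_x$, and hence it kills $a$. If $a=b$, then $\langle T_c\rangle\le a$, and $T_x$ kills $T_c$, contrary to Lemma~\ref{lem:two}(iii).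
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}: the pentagon]
Keep $a$ and $b$, and drop the brackets from $\langle X\rangle,\langle Y\rangle,\langle Z\rangle$. By Proposition~\ref{prop:square} and Theorem~\ref{thm:A}, $a<b$. From $X\le a$, $Y\curlywedge Z\le a$, $b\le Z$ and $b\le X\vee Y$ we get
\[
Y\curlywedge Z\le a\curlywedge Y\le b\curlywedge Y\le Y\curlywedge Z,\qquad X\vee Y\le a\vee Y\le b\vee Y\le X\vee Y,
\]
so all of these are equalities. If $Y\le b$, then $Y=b\curlywedge Y=a\curlywedge Y\le a$, so $b\le b\vee Y=a\vee Y=a$, a contradiction. If $Y\ge a$, then $Y=a\vee Y=b\vee Y\ge b$, so $b=b\curlywedge Y=a\curlywedge Y\le a$, again a contradiction. As $a<b$, it follows that $Y$ is incomparable with both $a$ and $b$. Then $a\curlywedge Y$ lies strictly below $a$ and $Y$, and $b\vee Y$ lies strictly above $b$ and $Y$. So the five classes $Y\curlywedge Z$, $a$, $b$, $Y$, $X\vee Y$ are distinct and form a sublattice isomorphic to $N_5$.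
\end{proof}

\section{The lattice $M_{p+1}$}\label{sec:diamond}

To realize all lines of $V$ symmetrically, we attach to a line $\ell$ the words that lie in $\ell$ on a large set of positions. The two rules of Section~\ref{sec:tel} impose two demands on the meaning of ``large''. For joins, a word with all letters in $\ell'\cup\ell''$ must lie in $\ell'$ or in $\ell''$ on a large set; ``cofinite'' fails this, as the word $xyxy\cdots$ shows. For orthogonality, two large sets must have infinite intersection; ``infinite'' fails this, and indeed the words $xyxy\cdots$ and $yxyx\cdots$ both contain $x$ infinitely often, but their telescopes have nonzero smash product by Lemma~\ref{lem:orth}.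

Both demands are met by a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N=\{1,2,\dots\}$, which we now fix. Recall that $\mathcal U$ is a family of subsets of $\mathbb N$ that contains $\mathbb N$, is closed under supersets and finite intersections, contains no finite set, and contains $A'$ or $A''$ whenever it contains $A'\cup A''$. For a line $\ell\subset V$ let $D_\ell$ be the wedge of the $T_\nu$ over all words $\nu$ with $\{i:\nu_i\in\ell\}\in\mathcal U$, and let $t=\bigvee_\nu\langle T_\nu\rangle$ be the join over all words.

\begin{lemma}\label{lem:D}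
Let $\ell,\ell',\ell''$ be lines in $V$.
\begin{enumerate}
\item[(i)] If $\ell'\neq\ell''$, then $\langle D_{\ell'}\rangle\vee\langle D_{\ell''}\rangle=t$.
\item[(ii)] $D_\ell\wedge D_{\ell^\perp}=0$.
\item[(iii)] $\langle D_\ell\rangle\wedge t\neq0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The left side lies below $t$. Conversely, let $\nu$ be any word. Since $V=\ell'\oplus\ell''$, we can write $\nu_i=\nu_i'+\nu_i''$ with $\nu'_i\in\ell'$ and $\nu''_i\in\ell''$. Let $\mathcal T$ be the set of finite words whose letter in each position $i$ is a nonzero member of $\{\nu_i',\nu_i''\}$. If both are nonzero, they are distinct, since they lie on different lines; so $\mathcal T$ is a splitting tree for $\nu$. For a branch $\mu$, the sets $\{i:\mu_i\in\ell'\}$ and $\{i:\mu_i\in\ell''\}$ cover $\mathbb N$, so one of them is in $\mathcal U$, and $T_\mu$ is a summand of $D_{\ell'}$ or of $D_{\ell''}$. Lemma~\ref{lem:split} gives $\langle T_\nu\rangle\le\langle D_{\ell'}\rangle\vee\langle D_{\ell''}\rangle$.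

(ii) Let $T_\nu$ and $T_\mu$ be summands of $D_\ell$ and $D_{\ell^\perp}$. The set $\{i:\nu_i\in\ell\}\cap\{i:\mu_i\in\ell^\perp\}$ is in $\mathcal U$, hence infinite, and $\phi(\nu_i,\mu_i)=0$ on it. So $T_\nu\wedge T_\mu=0$ by Lemma~\ref{lem:orth}.

(iii) Choose a letter $f\in\ell$ and a letter $g$ with $\phi(f,g)\ne0$. Then $\langle T_f\rangle\le\langle D_\ell\rangle$, $\langle T_g\rangle\le t$, and $T_f\wedge T_g\ne0$ by Lemma~\ref{lem:orth}.
\end{proof}

That $\mathcal U$ contains no finite set is used only in (ii), and it is needed there: for the ultrafilter of all sets containing a fixed $i$, (T2) gives $\langle D_\ell\rangle=t$ for every $\ell$.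

In the model, the meet of two distinct lines is killed by all of $V$ and is therefore zero. In $\mathbf B$ the same argument shows only that $\langle D_\ell\rangle\curlywedge\langle D_{\ell'}\rangle$ lies below $t\curlywedge t^\perp$, and the meets for different pairs of lines need not visibly agree. We do not compute them; we join $t\curlywedge t^\perp$ to every $\langle D_\ell\rangle$, which makes all meets equal and does not disturb the orthogonality relations.

\begin{proof}[Proof of Theorem~\ref{thm:B}: the lattice $M_{p+1}$]
Put $q=t\curlywedge t^\perp$ and $e_\ell=\langle D_\ell\rangle\vee q$, so that $q\le e_\ell\le t$. Let $\ell\ne\ell'$ be lines.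

\emph{Joins.} By Lemma~\ref{lem:D}(i), $e_\ell\vee e_{\ell'}=t\vee q=t$.

\emph{Meets.} Since $q\le t^\perp$, the class $q$ kills $t$ and so kills $\langle D_{\ell^\perp}\rangle\le t$. With Lemma~\ref{lem:D}(ii) this shows that $D_{\ell^\perp}$ kills $e_\ell$; in the same way $D_{\ell'^\perp}$ kills $e_{\ell'}$. Since $\ell^\perp\ne\ell'^\perp$, Lemma~\ref{lem:D}(i) gives $t=\langle D_{\ell^\perp}\rangle\vee\langle D_{\ell'^\perp}\rangle$, and so $t$ kills $e_\ell\curlywedge e_{\ell'}$ by Lemma~\ref{lem:perp}. Thus $e_\ell\curlywedge e_{\ell'}\le t^\perp$. It also lies below $t$ and above $q$, so $e_\ell\curlywedge e_{\ell'}=q$.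

\emph{Distinctness.} If $e_\ell=q$, then $\langle D_\ell\rangle\le t^\perp$, contrary to Lemma~\ref{lem:D}(iii). So $q<e_\ell$ for every $\ell$. If $e_\ell=e_{\ell'}$, then $e_\ell=e_\ell\curlywedge e_{\ell'}=q$, which is impossible. If $e_\ell=t$, then $e_{\ell'}=e_{\ell'}\curlywedge e_\ell=q$, which is impossible.

So $q$, $t$ and the $p+1$ classes $e_\ell$ form a sublattice isomorphic to $M_{p+1}$. Since $p+1\ge3$, it contains $M_3$.
\end{proof}

\section{Realizing the plane in quotients of $MU$}\label{sec:MU}

It remains to prove Proposition~\ref{prop:input}. We take for $Q_i$ a desuspension of a quotient $R_i$ of $MU$ with $\pi_*R_i=MU_*/J_i$, and for $\theta_i(x),\theta_i(y)$ the images of elements $x_i,y_i\in MU_*$. Property (N) is detected by multiplying in $MU_*$. Property (O) is more delicate, because $f\wedge g\in\pi_*(R_i\wedge R_i)$ remembers more than the product $fg$: the two factors act through different units of $\pi_*(MU\wedge MU)$.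

\subsection*{Recollections}
We write $MU$ for $MU_{(p)}$, an $E_\infty$ ring spectrum. The ring $\Gamma=\pi_*(MU\wedge MU)$ is graded-commutative, with the two unit maps $\eta_L,\eta_R\colon MU_*\to\Gamma$, $\eta_L(f)=f\wedge1$ and $\eta_R(f)=1\wedge f$. All elements considered below are homogeneous of even degree, hence central, and all ideals are homogeneous. For an ideal $\mathfrak a\subset MU_*$, $\mathfrak a\Gamma$ is the ideal of $\Gamma$ generated by $\eta_L(\mathfrak a)$, and in $\Gamma$ we write $f$ for $\eta_L(f)$. We call $f\in MU_*$ \emph{invariant modulo $\mathfrak a$} if $\eta_R(f)\equiv f\bmod\mathfrak a\Gamma$. As $\eta_L$ and $\eta_R$ are ring maps, integers are invariant, and sums and products of invariant elements are invariant.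

The following facts are standard (Quillen, Landweber; see \cite[Ch.~4]{Rav}). The ring $MU_*$ is polynomial over $\mathbb Z_{(p)}$ on one generator in each positive even degree. There are elements $v_0=p$ and $v_n\in MU_{2(p^n-1)}$, $n\ge1$, such that the $v_n$ with $n\ge1$ are part of a polynomial generating set and $v_n$ is invariant modulo $I_n=(v_0,\dots,v_{n-1})$. One takes the images of the Hazewinkel generators under the ring map $BP\to MU$, which has a multiplicative retraction. The congruence holds in $BP_*BP$ and maps to $\Gamma$; on indecomposables in degree $2(p^n-1)$ the map $BP_*\to MU_*$ is a split injection $\mathbb Z_{(p)}\to\mathbb Z_{(p)}$, hence an isomorphism.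

\subsection*{Invariant elements}
We need $x_i$ and $y_i$ of the same degree, so that they can be added, with the three properties of Lemma~\ref{lem:xy} below: invariance and vanishing squares for (O), and a nonvanishing product for (N). The product $\prod_{i\le N}x_iy_i$ must survive for every $N$, so each stage uses new generators $v_n$. A new generator is invariant only modulo the earlier ones, and we cannot put the earlier ones into $J_i$ without killing the earlier $x_jy_j$. We can put powers of them into $J_i$, and this is enough.

\begin{lemma}\label{lem:frob}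
Let $n\ge1$, and let $\mathfrak a\subset MU_*$ be an ideal with $p\in\mathfrak a$ and $I_n^{p^k}\subset\mathfrak a$. Then $v_n^{p^k}$ is invariant modulo $\mathfrak a$. If $\mathfrak a$ contains $p$ and a power of each of $v_1,\dots,v_{n-1}$, this holds for all large $k$.
\end{lemma}

\begin{proof}
Write $\eta_R(v_n)=v_n+\delta$ with $\delta\in I_n\Gamma$. Then $\eta_R(v_n^{p^k})\equiv v_n^{p^k}+\delta^{p^k}\bmod p\Gamma$, and $\delta^{p^k}\in I_n^{p^k}\Gamma\subset\mathfrak a\Gamma$. For the second claim, if $v_j^r\in\mathfrak a$ for $0\le j<n$, then every monomial of length at least $nr$ in $v_0,\dots,v_{n-1}$ is divisible by some $v_j^r$; so $I_n^{p^k}\subset\mathfrak a$ once $p^k\ge nr$.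
\end{proof}

\begin{example}[The first stage]\label{ex:first}
The obvious attempt is to take a power of $v_1$ and a power of $v_2$. Lemma~\ref{lem:frob} makes $v_2^{p^l}$ invariant modulo $(p,v_1^{p^l})$, since $I_2^{p^l}\subset(p,v_1^{p^l})$. But the power of $v_1$ in the same degree is $v_1^{(p+1)p^l}$, which is zero modulo that ideal. So we use a small power of $v_1$ and make up the degree with $v_2$. Since $v_1^{p^2-1}$ and $v_2^{p-1}$ have the same degree, so do
\[
x_1=v_1^{p^2-1}v_2^{p^2-p+1}\quad\text{and}\quad y_1=v_2^{p^2};\qquad\text{let}\quad J_1=(p,\ v_1^{p^2},\ v_2^{2p^2}).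
\]
Then $y_1$ is invariant modulo $J_1$. The factor $v_2^{p^2-p+1}$ is invariant modulo $(p,v_1)$, and $v_1^{p^2-1}$ is invariant modulo $p$; the error term of the former is multiplied by $v_1^{p^2-1}$ and lands in $(p,v_1^{p^2})\Gamma$, so $x_1$ is invariant modulo $J_1$. Both squares lie in $J_1$, as $2(p^2-1)\ge p^2$, while $x_1y_1=v_1^{p^2-1}v_2^{2p^2-p+1}$ does not. For $p=2$ this reads $x_1=v_1^3v_2^3$, $y_1=v_2^4$, $J_1=(2,v_1^4,v_2^8)$.
\end{example}

\begin{lemma}\label{lem:xy}
There are integers $r_0=1$ and $r_1,r_2,\dots\ge1$, and elements $x_i,y_i\in MU_{2m_i}$ with $m_i>0$ for $i\ge1$, such that, with $h_j=v_j^{r_j}$ and $J_i=(h_0,h_1,\dots,h_{2i})$,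
\begin{enumerate}
\item[(a)] $x_i$ and $y_i$ are invariant modulo $J_i$;
\item[(b)] $x_i^2,y_i^2\in J_i$;
\item[(c)] $\prod_{i\le N}x_iy_i\notin J_N$ for all $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $J_0=(p)$. Suppose that $J_{i-1}$ is given, and put $n=2i-1$, so that $J_{i-1}$ contains $p$ and powers of $v_1,\dots,v_{n-1}$. We apply Lemma~\ref{lem:frob} three times. First choose $k$ such that $w=v_n^{p^k}$ is invariant modulo $J_{i-1}$. Next choose $k'\ge k$ such that $u=v_{n+1}^{p^{k'}}$ is invariant modulo $J_{i-1}+(w)$. Put $a=p^{k'-k}(p^{n+1}-1)\ge1$ and $b=p^n-1\ge1$; then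
\[
a|w|=2p^{k'}(p^{n+1}-1)(p^n-1)=b|u|.
\]
Finally choose a power $s=p^l>b$ such that $u^s=v_{n+1}^{p^{k'+l}}$ is invariant modulo $J_{i-1}+(w^{a+1})$. Define
\[
x_i=w^au^{s-b},\qquad y_i=u^s,\qquad r_n=p^k(a+1),\qquad r_{n+1}=2sp^{k'},
\]
so that $J_i=J_{i-1}+(w^{a+1},u^{2s})$ and $|x_i|=a|w|+(s-b)|u|=s|u|=|y_i|$. (Example~\ref{ex:first} is the case $i=1$, $k=k'=0$, $s=p^2$.)

(a) For $y_i$ this is the choice of $s$. For $x_i$, we have $\eta_R(w^a)\in w^a+J_{i-1}\Gamma$ and $\eta_R(u^{s-b})\in u^{s-b}+w\Gamma+J_{i-1}\Gamma$, so the product lies in $x_i+w^{a+1}\Gamma+J_{i-1}\Gamma\subset x_i+J_i\Gamma$.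

(b) The element $x_i^2$ is divisible by $w^{2a}$, and $2a\ge a+1$; and $y_i^2=u^{2s}$.

(c) The monomial $x_iy_i=w^au^{2s-b}$ contains $v_n$ to the power $p^ka<r_n$ and $v_{n+1}$ to the power $p^{k'}(2s-b)<r_{n+1}$, and different $i$ involve different variables. So $\prod_{i\le N}x_iy_i$ is a monomial in $v_1,\dots,v_{2N}$ that is divisible by none of $h_1,\dots,h_{2N}$. In the polynomial ring $MU_*/p$ over $\mathbb F_p$, the ideal $(h_1,\dots,h_{2N})$ is spanned by the monomials divisible by some $h_j$, so it does not contain this monomial.
\end{proof}

\subsection*{The modules $R_i$}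
Modules over $MU$ are meant in the highly structured sense. We use the following properties of their homotopy category. It is triangulated, and the forgetful functor to spectra preserves cofiber sequences. It has a symmetric monoidal product $\wedge_{MU}$ with unit $MU$ that preserves cofiber sequences in each variable. Maps $\Sigma^kMU\to M$ correspond to elements of $\pi_kM$. An element $h\in MU_*$ acts on every module $M=MU\wedge_{MU}M$ by a map $h\colon\Sigma^{|h|}M\to M$; this action is natural in $M$, additive and multiplicative in $h$, and on $M\wedge_{MU}M'$ it may be computed on either factor. Finally, there is a natural map of spectra $M\wedge M'\to M\wedge_{MU}M'$, which for $M=M'=MU$ is the multiplication.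

Let $MU/h$ be the cofiber of $h\colon\Sigma^{|h|}MU\to MU$; then $M\wedge_{MU}MU/h$ is the cofiber of $h$ on $M$. Put
\[
R_i=MU/h_0\wedge_{MU}MU/h_1\wedge_{MU}\cdots\wedge_{MU}MU/h_{2i},
\]
and let $\rho_i\colon MU\to R_i$ be the product of the maps $MU\to MU/h_j$. The ring $MU_*/(h_0,\dots,h_{j-1})$ is a polynomial ring in $v_j$ over a subring for $j\geq1$, so $h_j$ is not a zero divisor in it; nor is $p$ in $MU_*$. The long exact sequences of the successive cofibers therefore give $\pi_*R_i=MU_*/J_i$ via $\rho_i$. We write $f$ also for $\rho_i(f)\in\pi_*R_i$.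

\begin{lemma}\label{lem:null}
Every homogeneous element of $J_i$ acts on $R_i$ by a null map of $MU$-modules.
\end{lemma}

\begin{proof}
Let $h=h_j$ with $j\le2i$, and consider the cofiber sequence $\Sigma^{|h|}MU\xrightarrow{h}MU\xrightarrow{\rho}MU/h\to\Sigma^{|h|+1}MU$. The composite of $h\colon\Sigma^{|h|}MU/h\to MU/h$ with $\Sigma^{|h|}\rho$ is $\rho\circ h=0$. So $h$ factors through a map $\Sigma^{2|h|+1}MU\to MU/h$, which is an element of $\pi_{2|h|+1}(MU/h)=(MU_*/h)_{2|h|+1}$. This group is zero because $MU_*$ is concentrated in even degrees. Thus $h_j$ is null on $MU/h_j$, hence on $R_i$, where the action may be computed on that factor. A homogeneous element of $J_i$ is a sum of homogeneous multiples of the $h_j$.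
\end{proof}

\begin{lemma}\label{lem:van}
If $f,g\in MU_*$ satisfy $fg\in J_i$ and $g$ is invariant modulo $J_i$, then $f\wedge g=0$ in $\pi_*(R_i\wedge R_i)$.
\end{lemma}

\begin{proof}
The spectrum $R_i\wedge R_i$ is a module over $MU\wedge MU$, and $\rho_i\wedge\rho_i$ is a map of such modules. So $\pi_*(R_i\wedge R_i)$ is a $\Gamma$-module and $(\rho_i\wedge\rho_i)_*\colon\Gamma\to\pi_*(R_i\wedge R_i)$ is $\Gamma$-linear. For homogeneous $h\in J_i$, the element $\eta_L(h)=h\wedge1$ acts through the map $h\wedge\mathrm{id}$, which is null by Lemma~\ref{lem:null}. Hence $(\rho_i\wedge\rho_i)_*$ vanishes on $J_i\Gamma$. The class $f\wedge g$ is the image of $\eta_L(f)\eta_R(g)$, and invariance of $g$ gives $\eta_L(f)\eta_R(g)\in\eta_L(fg)+J_i\Gamma=J_i\Gamma$.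
\end{proof}

Only the left factor was used, so the ideal $J_i$ itself need not be compatible with $\eta_R$.

\begin{lemma}\label{lem:nonvan}
If $f_i,g_i\in MU_*$ for $i\le N$ and $\prod_{i\le N}f_ig_i\notin J_N$, then $f_1\wedge g_1\wedge\cdots\wedge f_N\wedge g_N\ne0$ in $\pi_*(R_1\wedge R_1\wedge\cdots\wedge R_N\wedge R_N)$.
\end{lemma}

\begin{proof}
Let $W=R_1\wedge_{MU}R_1\wedge_{MU}\cdots\wedge_{MU}R_N\wedge_{MU}R_N$. By naturality, the map from $R_1\wedge R_1\wedge\cdots\wedge R_N\wedge R_N$ to $W$, precomposed with the smash product of the $\rho_i$, equals the multiplication $MU\wedge\cdots\wedge MU\to MU$ followed by the product $\rho\colon MU\to W$ of the $\rho_i$ over $MU$. So our class maps to $\rho_*(\prod f_ig_i)$, and it suffices to show that this is nonzero. The map $\rho$ factors as $MU\xrightarrow{\rho_N}R_N\to W$, where $R_N$ is the last factor, and $\rho_N$ sends $\prod f_ig_i$ to a nonzero element of $MU_*/J_N$. It remains to see that $R_N\to W$ is injective on homotopy.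

Let $M$ be an $MU$-module on which $h_0,\dots,h_{2N}$ act by null maps, and let $j\le2N$. Then $M\to M\wedge_{MU}MU/h_j$ is the map to the cofiber of a null map, hence a split monomorphism, and $h_0,\dots,h_{2N}$ are again null on the target, since the action may be computed on $M$. The module $R_N$ has this property by Lemma~\ref{lem:null}, and $W$ arises from $R_N$ by smashing successively with modules $MU/h_j$, $j\le2N$. So $R_N\to W$ is a composite of split monomorphisms.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:input}]
Put $Q_i=\Sigma^{-2m_i}R_i$, so that $\pi_0Q_i=(MU_*/J_i)_{2m_i}$. For $f=\alpha x+\beta y\in V$, choose integer lifts of $\alpha,\beta$ and let $\tilde f_i=\alpha x_i+\beta y_i\in MU_{2m_i}$. Since $p\in J_i$, the class $\theta_i(f)$ of $\tilde f_i$ modulo $J_i$ does not depend on the lifts, and $\theta_i$ is additive. Suspensions do not affect whether a smash product of homotopy classes vanishes, so we may work with the $R_i$. For $g=\alpha'x+\beta'y$, Lemma~\ref{lem:xy}(b) gives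
\begin{equation}\label{eq:prod}
\tilde f_i\tilde g_i=\alpha\alpha'x_i^2+(\alpha\beta'+\beta\alpha')x_iy_i+\beta\beta'y_i^2\equiv\phi(f,g)\,x_iy_i\mod J_i .
\end{equation}

(O) If $\phi(f,g)=0$, then $\tilde f_i\tilde g_i\in J_i$ by \eqref{eq:prod}, and $\tilde g_i$ is invariant modulo $J_i$ by Lemma~\ref{lem:xy}(a). Apply Lemma~\ref{lem:van}.

(N) Lift $f_i$ and $g_i$ to $MU_{2m_i}$ as above. Since $J_i\subset J_N$ for $i\le N$, \eqref{eq:prod} shows that the product of all these lifts is congruent modulo $J_N$ to $\kappa\prod_{i\le N}x_iy_i$, where $\kappa=\prod_{i\le N}\phi(f_i,g_i)$ is a unit of $\mathbb F_p$. By Lemma~\ref{lem:xy}(c) this is nonzero in the $\mathbb F_p$-algebra $MU_*/J_N$. Apply Lemma~\ref{lem:nonvan}.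
\end{proof}

\begin{thebibliography}{9}

\bibitem{HP}
Mark Hovey and John Palmieri, \emph{The structure of the Bousfield lattice}, arXiv:math/9801103 (1998).

\bibitem{Rav}
Ravenel, \emph{Complex Cobordism and Stable Homotopy Groups of Spheres}.

\end{thebibliography}
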